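\title{Spaces of continuous functions on Dugundji compacta are $1$-Plichko}

\begin{abstract}
We prove that $C(K)$ is a $1$-Plichko space for every Dugundji compact $K$, with no restriction on the weight of $K$. This answers a question of Banakh and Kubis. The proof places $K$ in a cube so that the admissible values of each coordinate depend on countably many earlier coordinates, and builds a lattice of commuting positive projections of $C(K)$ that keep some coordinates and average over the others. The projections can be made faithful, and the existence of such a faithful lattice characterizes Dugundji compacta. We also obtain that the space $P(K)$ of probability measures on a Dugundji compact is Valdivia compact. The property that $C(K)$ is $1$-Plichko does not by itself imply that $K$ is Dugundji.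
\end{abstract}

\section{Introduction}\label{sec:intro}

All compact spaces are Hausdorff. For a compact space $K$, $C(K)$ is the Banach space of real-valued continuous functions on $K$ with the supremum norm, and $P(K)$ is the space of regular Borel probability measures on $K$ with the weak* topology. A linear operator between unital subalgebras of spaces of continuous functions is \emph{regular} if it is positive and sends $1$ to $1$. A regular operator $T$ has norm one: apply $T$ to the inequalities $-\|f\|\le f\le\|f\|$.

A compact space $K$ is a \emph{Dugundji compact} if for every zero-dimensional compact space $X$, every closed set $Z\subseteq X$ and every continuous map $f\colon Z\to K$ there is a continuous map $F\colon X\to K$ extending $f$. By a theorem of Haydon \cite{Haydon}, this is equivalent to Pe\l czy\'nski's definition: for every embedding of $K$ into a compact space $L$ there is a regular extension operator $C(K)\to C(L)$. Taking $Z=\emptyset$ and $X$ a point shows that a Dugundji compact is nonempty. The space $\{0,1\}$ is Dugundji, because disjoint closed subsets of a zero-dimensional compact space are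 separated by a clopen set. A product of Dugundji compacta is Dugundji, because maps can be extended coordinate by coordinate. Thus all Cantor cubes $\{0,1\}^\Gamma$ belong to the class. Haydon's structure theorem, recalled as Theorem~\ref{thm:haydon}, says that a general Dugundji compact is a twisted product: it is built by adding one metrizable coordinate at a time, and the set of admissible values of the new coordinate varies continuously with the coordinates already present.

A Banach space $E$ is \emph{$1$-Plichko} if there are a linearly dense set $D\subseteq E$ and a linear subspace $N\subseteq E^*$ such that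
\begin{itemize}
\item $N$ is \emph{$1$-norming}: $\|x\|=\sup\{|x^*(x)|:x^*\in N,\ \|x^*\|\le1\}$ for all $x\in E$;
\item for every $x^*\in N$ the set $\{d\in D:x^*(d)\ne0\}$ is countable.
\end{itemize}
Since $D$ is linearly dense, the numbers $x^*(d)$, $d\in D$, determine $x^*$; they are coordinates on $E^*$. The definition asks that the functionals with countably many nonzero coordinates suffice to compute the norm. A separable space is $1$-Plichko (take $D$ countable and $N=E^*$), and so is $c_0(\Gamma)$ (take the unit vectors and $N=\ell_1(\Gamma)$).

For a Dugundji compact $K$ of weight at most $\aleph_1$ the space $C(K)$ is known to be $1$-Plichko; see \cite{BK}. The problem posed in \cite{BK} is whether this remains true when the weight of $K$ exceeds $\aleph_1$. For Cantor cubes of any weight the Walsh functions give a positive answer at once (Example~\ref{ex:cube}), so one would guess that twisted products behave in the same way. They do.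

\begin{theorem}\label{thm:main}
If $K$ is a Dugundji compact, of any weight, then $C(K)$ is $1$-Plichko.
\end{theorem}

The following observation locates the difficulty. We shall obtain $N$ as a union of ranges $P^*C(K)^*$, where each $P$ is a norm-one projection that annihilates all but countably many elements of $D$. Such a $P$ has separable range, namely the closed span of the countable set $P(D)$, and we need every $f\in C(K)$ to be fixed by one of them. Haydon's theorem gives an increasing chain of subalgebras $E_\alpha$, the functions of the first $\alpha$ coordinates. If the chain has length $\omega_1$, every $E_\alpha$ is separable and every $f$ lies in one of them. In a longer chain a function may first appear at a stage where $E_\alpha$ is already nonseparable. So we need projections onto the functions of a countable set $A$ of coordinates that is \emph{not} an initial segment, and these projections must be compatible with each other. They do not exist in a usable form for every $A$. They do exist when $A$ contains, with each coordinate, the countably many earlier coordinates on which it depends, and there are enough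 sets of this kind.

The resulting family of projections has one more property, and with it the family characterizes the class. Let $E\subseteq C(K)$ be a closed unital subalgebra. A regular operator $R\colon E\to C(K)$ is \emph{faithful} if $f\in E$, $f\ge0$ and $f(x)>0$ imply $Rf(x)>0$. A compact space is \emph{Valdivia compact} if it embeds in some $\mathbb R^\Gamma$ so that the points with countably many nonzero coordinates are dense in the image. In what follows, ``generated'' means generated as a closed unital algebra.

\begin{theorem}\label{thm:char}
For a nonempty compact space $K$ the following are equivalent.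
\begin{enumerate}
\item[(1)] $K$ is a Dugundji compact.
\item[(2)] There are a set $\Gamma$, a family $\mathcal L$ of subsets of $\Gamma$, closed unital subalgebras $E_A\subseteq C(K)$ and regular projections $P_A$ of $C(K)$ onto $E_A$, for $A\in\mathcal L$, with the following properties. The family $\mathcal L$ contains $\emptyset$ and $\Gamma$, is closed under arbitrary unions and intersections, and every countable subset of $\Gamma$ lies in a countable member of $\mathcal L$. Further, $E_\emptyset=\mathbb R1$, $E_\Gamma=C(K)$, $E_A$ is separable for countable $A$, $E_{\bigcup_iA_i}$ is generated by $\bigcup_iE_{A_i}$, $P_AP_B=P_{A\cap B}$, and each $P_A$ is faithful.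
\item[(3)] There is an increasing chain $(E_\alpha)_{\alpha\le\kappa}$ of closed unital subalgebras of $C(K)$, indexed by the ordinals up to some $\kappa$, such that $E_0=\mathbb R1$, $E_\kappa=C(K)$, $\bigcup_{\beta<\alpha}E_\beta$ is dense in $E_\alpha$ for limit $\alpha$, $E_{\alpha+1}$ is generated by $E_\alpha$ and a separable set, and there are faithful regular projections $R_\alpha$ of $E_{\alpha+1}$ onto $E_\alpha$.
\end{enumerate}
Moreover, if these conditions hold, then $P(K)$ is Valdivia compact: for the linearly dense set $D\subseteq C(K)$ constructed in Section~\ref{sec:plichko}, the map $\mu\mapsto(\mu(d))_{d\in D}$ embeds $P(K)$ in $\mathbb R^D$, and the convex set of all $\mu\in P(K)$ with $\{d\in D:\mu(d)\ne0\}$ countable is dense in $P(K)$.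
\end{theorem}

The plain converse of Theorem~\ref{thm:main} is false: the one-point compactification of a discrete set of size $\aleph_1$ is a counterexample (Section~\ref{sec:converse}).

Section~\ref{sec:models} reduces Theorem~\ref{thm:main} to the construction of projections and carries the construction out in two examples. Section~\ref{sec:tools} collects the standard tools. Sections~\ref{sec:coordinates} and~\ref{sec:projections} construct the projections, and Sections~\ref{sec:plichko} and~\ref{sec:char} prove the two theorems.

\section{A criterion and two examples}\label{sec:models}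

\begin{lemma}\label{lem:criterion}
Let $D$ be a linearly dense subset of a Banach space $E$ and let $(P_i)_{i\in I}$ be linear operators on $E$ of norm at most one such that
\begin{enumerate}
\item[(a)] for all $i,j\in I$ there is $k\in I$ with $P_iP_k=P_i$ and $P_jP_k=P_j$;
\item[(b)] for every $x\in E$ there is $i\in I$ with $P_ix=x$;
\item[(c)] for every $i\in I$ the set $\{d\in D:P_id\neq0\}$ is countable.
\end{enumerate}
Then $D$ and $N=\bigcup_{i\in I}P_i^*E^*$ witness that $E$ is $1$-Plichko.
\end{lemma}

\begin{proof}
If $P_iP_k=P_i$, then $P_i^*=P_k^*P_i^*$, so $P_i^*E^*\subseteq P_k^*E^*$. By (a), $N$ is a directed union of linear subspaces, hence a linear subspace. Given $x\in E$, take $i$ with $P_ix=x$ and, by the Hahn--Banach theorem, $y^*$ with $\|y^*\|\le1$ and $y^*(x)=\|x\|$. Then $P_i^*y^*\in N$ has norm at most one and $(P_i^*y^*)(x)=y^*(P_ix)=\|x\|$. Finally, if $(P_i^*y^*)(d)=y^*(P_id)\ne0$, then $P_id\neq0$, and by (c) this happens for countably many $d$.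
\end{proof}

\begin{example}[independent coordinates]\label{ex:cube}
Let $K=\{-1,1\}^\Gamma$. For finite $F\subseteq\Gamma$ let $w_F(x)=\prod_{\gamma\in F}x_\gamma$ be the Walsh function, and let $D$ be the set of all $w_F$. Since $w_Fw_G=w_{F\triangle G}$, the span of $D$ is a unital algebra that separates points, so $D$ is linearly dense. Point evaluations are useless as elements of $N$, since $\delta_x(w_F)=\pm1$ for every $F$. We replace $\delta_x$ by a measure that keeps the coordinates of $x$ in a countable set $A$ and tosses a fair coin for the others. For $f$ depending on finitely many coordinates, let $P_Af(x)$ be the average of $f(y)$ over all choices of signs $y_\gamma$ for $\gamma\notin A$, with $y_\gamma=x_\gamma$ for $\gamma\in A$. Then $\|P_Af\|\le\|f\|$, so $P_A$ extends to $C(K)$, and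
\[
P_Aw_F=w_F\ \text{ if }F\subseteq A,\qquad P_Aw_F=0\ \text{ otherwise.}
\]
Hence $P_AP_B=P_{A\cap B}$. The operators $P_A$ with $A$ countable satisfy (a) with $k=A\cup B$. They satisfy (b) because every $f$ lies in the closed span of countably many $w_F$, and (c) because a countable set has countably many finite subsets.
\end{example}

In a twisted product one cannot resample a coordinate without regard to the others. The next example is the smallest one in which both the dependence and a useful non-initial set of coordinates occur.

\begin{example}[dependent coordinates]\label{ex:five}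
Let
\[
K=\{x\in\{0,1\}^3:x_1\le x_0,\ x_2\le x_0\}=\{000,\,100,\,101,\,110,\,111\}.
\]
The admissible values of $x_1$ and of $x_2$ depend on $x_0$ only: the value is $0$ if $x_0=0$ and is free if $x_0=1$. Sample a point of $K$ in the order of the coordinates, choosing each time uniformly among the admissible values. For $A\subseteq\{0,1,2\}$ try to define $P_Af(x)$ as the mean of $f$ when the coordinates in $A$ are kept and the others are resampled in this way. For $A=\{0,2\}$, which is not an initial segment, this works:
\[
P_Af(000)=f(000),\qquad P_Af(1st)=\tfrac12\big(f(10t)+f(11t)\big).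
\]
It works as well for $\emptyset$, $\{0\}$, $\{0,1\}$ and $\{0,1,2\}$; for example $P_\emptyset f=\frac12f(000)+\frac18\sum_{s,t}f(1st)$. For $A=\{1\}$ it fails: if we keep $x_1=1$ and resample $x_0$, we may obtain $x_0=0$ and leave $K$. The good sets are those that contain $0$ as soon as they contain $1$ or $2$.

The Walsh functions were products of mean-zero functions of single coordinates. Here a function $u(x_1)$ with $P_{\{0\}}u(x_1)=0$ satisfies $u(0)=0$ (look at $x_0=0$) and $u(0)+u(1)=0$ (look at $x_0=1$), so it vanishes. The factor attached to the coordinate $1$ must be allowed to depend on $x_0$ as well. Subtracting from each $x_\alpha$ its mean given the earlier coordinates, and doubling, we get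
\[
d_0=2x_0-1,\qquad d_1=2x_1-x_0,\qquad d_2=2x_2-x_0 .
\]
The functions $d_1,d_2$ vanish at $000$ and equal $\pm1$ where $x_0=1$, and $d_0=1$ there. So $d_1d_0=d_1$, $d_2d_0=d_2$, and the products of distinct factors are $1,\ d_0,\ d_1,\ d_2,\ d_1d_2$. They form a basis of $C(K)$: $(1-d_0)/2$ is the indicator of $000$, while $(1+d_0)/2$, $d_1$, $d_2$, $d_1d_2$ are the four Walsh functions of the square $\{x_0=1\}$, extended by zero. For a good set $A$, the operator $P_A$ fixes a product if the indices of all its factors lie in $A$, and annihilates it otherwise. For instance $P_{\{0,2\}}(d_1d_2)(1st)=\frac12(-1+1)\,d_2(1st)=0$. This is the pattern of Example~\ref{ex:cube}.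

The failure for $A=\{1\}$ is not an accident of the recipe. If $P$ is any regular projection onto the functions of $x_1$, then $x_0\ge x_1$ gives $Px_0\ge x_1$, so $Pd_0\ge1$ where $x_1=1$, and $P$ does not annihilate $d_0$.
\end{example}

The general proof follows Example~\ref{ex:five}. Three things have to be supplied: the fact that each coordinate depends on countably many earlier ones, a rule for resampling that is continuous, and a definition of $P_A$ that survives transfinitely many steps.

\section{Tools}\label{sec:tools}

\subsection*{Ordinals and cubes}
An ordinal $\alpha$ is the set of all smaller ordinals, so $\alpha\notin\alpha$, $\alpha+1=\alpha\cup\{\alpha\}$, and $A\cap\alpha$ is the part of $A$ below $\alpha$. Let $Q=[0,1]^\omega$; every metrizable compactum embeds in $Q$. For $x\in Q^\Gamma$ and $B\subseteq\Gamma$, $x|B\in Q^B$ is the restriction, and $\pi_\beta(x)=x_\beta\in Q$. The space $Q^\emptyset$ is a point. Points of $Q^{\alpha+1}$ are written $(x,t)$ with $x\in Q^\alpha$, $t\in Q$. For $B\subseteq\Gamma$ we identify $C(Q^B)$ with the closed subalgebra of $C(Q^\Gamma)$ of all $f$ such that $x|B=x'|B$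 implies $f(x)=f(x')$. The Stone--Weierstrass theorem gives:
\begin{enumerate}
\item[(SW1)] $C(Q^B)$ is generated by the functions $u\circ\pi_\beta$, $\beta\in B$, $u\in C(Q)$. Hence $\bigcup_{\beta<\alpha}C(Q^{B\cap\beta})$ is dense in $C(Q^{B\cap\alpha})$ for limit $\alpha$.
\item[(SW2)] The functions $g\cdot(u\circ\pi_\alpha)$, $g\in C(Q^\alpha)$, $u\in C(Q)$, span a dense subspace of $C(Q^{\alpha+1})$.
\item[(SW3)] Every $f\in C(Q^\Gamma)$ lies in $C(Q^S)$ for some countable $S$, being a uniform limit of a sequence of functions of finitely many coordinates. By Tietze's theorem, every continuous real function on a closed set $Y\subseteq Q^\Gamma$ is the restriction of a member of $C(Q^S)$ for some countable $S$.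
\end{enumerate}

\subsection*{Representing measures}
The support $\operatorname{supp}\nu$ of $\nu\in P(X)$ is the complement of the union of all open null sets; by regularity it has measure one. If $T\colon C(X)\to C(X)$ is regular and $x\in X$, the Riesz theorem gives a unique $\nu_x\in P(X)$ with $Tf(x)=\int f\,d\nu_x$ for all $f$. The next lemma says that a regular operator fixing an algebra averages only along the sets on which the algebra is constant.

\begin{lemma}\label{lem:fiber}
Let $X$ be compact, $E\subseteq C(X)$ a subalgebra and $T\colon C(X)\to C(X)$ a regular operator with $Tg=g$ for all $g\in E$. Then every $g\in E$ is constant, equal to $g(x)$, on $\operatorname{supp}\nu_x$, and $T(gf)=g\,Tf$ for $g\in E$, $f\in C(X)$.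
\end{lemma}

\begin{proof}
Since $T$ fixes $g^2$, $g$ and $1$,
\[
\int\big(g-g(x)\big)^2d\nu_x=g(x)^2-2g(x)^2+g(x)^2=0 .
\]
So the open set $\{g\neq g(x)\}$ is $\nu_x$-null and misses the support. Therefore $T(gf)(x)=\int gf\,d\nu_x=g(x)\int f\,d\nu_x$.
\end{proof}

\subsection*{Set-valued maps}
A map $\Psi$ from a space $Z$ to the nonempty subsets of a space $Y$ is \emph{lower semicontinuous} (lsc) if $\{z:\Psi(z)\cap W\ne\emptyset\}$ is open for every open $W\subseteq Y$. A \emph{selection} of $\Psi$ is a map $\sigma$ with $\sigma(z)\in\Psi(z)$. Let $\exp(Q)$ be the space of nonempty closed subsets of $Q$ with the Vietoris topology, generated by the sets $\{F:F\cap U\neq\emptyset\}$ and $\{F:F\subseteq U\}$ for open $U\subseteq Q$. It is compact and metrizable by the Hausdorff metric. A continuous map into $\exp(Q)$ is in particular lsc.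

\begin{theorem}[Michael \cite{Michael}]\label{thm:michael}
An lsc map from a paracompact space to the nonempty closed convex subsets of a Banach space has a continuous selection, and every continuous selection defined on a closed subset extends to a continuous selection on the whole space.
\end{theorem}

We apply this only to metrizable spaces, which are paracompact.

\subsection*{Inverse sequences}
An inverse sequence consists of compact spaces $K_\alpha$, $\alpha<\lambda$, and continuous bonding maps $p^\beta_\alpha\colon K_\beta\to K_\alpha$, $\alpha\le\beta$, with $p^\alpha_\alpha=\mathrm{id}$ and $p^\beta_\alpha p^\gamma_\beta=p^\gamma_\alpha$. Its limit is the closed subspace of $\prod_\alpha K_\alpha$ of all threads $(y_\alpha)$ with $p^\beta_\alpha(y_\beta)=y_\alpha$; if there is a last term, it is the limit. If the bonding maps are surjective, so are the projections from the limit. The sequence is \emph{continuous} if for each limit ordinal $\alpha<\lambda$ the natural map from $K_\alpha$ to the limit of $(K_\beta)_{\beta<\alpha}$ is a homeomorphism. A continuous map $p\colon X\to Y$ has \emph{metrizable kernel} if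 there is a continuous map $q$ from $X$ to a metrizable compactum such that $x\mapsto(p(x),q(x))$ is injective.

\begin{theorem}[Haydon \cite{Haydon}]\label{thm:haydon}
A nonempty compact space is Dugundji if and only if it is the limit of a continuous inverse sequence of compacta, starting from a metrizable compactum, whose bonding maps are surjective and whose one-step maps $p^{\alpha+1}_\alpha$ are open and have metrizable kernel.
\end{theorem}

\section{Coordinates, transition measures, ancestral sets}\label{sec:coordinates}

Until the end of Section~\ref{sec:plichko}, $K$ is a fixed Dugundji compact.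

\subsection*{Coordinates}
Take a sequence as in Theorem~\ref{thm:haydon}. Put a one-point space in front of it; the map from the first term onto a point is open, and it has metrizable kernel because the first term is metrizable. If there is no last term, add the limit. We obtain a continuous sequence $(K_\alpha)_{\alpha\le\kappa}$ of surjections with $K_0$ a point, $K_\kappa=K$, and $p^{\alpha+1}_\alpha$ open with kernel witnessed by $q_\alpha\colon K_{\alpha+1}\to Q$. Define $\varphi_\alpha\colon K_\alpha\to Q^\alpha$ by $\varphi_\alpha(y)_\beta=q_\beta(p^\alpha_{\beta+1}(y))$ for $\beta<\alpha$. Then $\varphi_\alpha(y)|\beta=\varphi_\beta(p^\alpha_\beta(y))$. Each $\varphi_\alpha$ is injective, by induction. The point $\varphi_{\alpha+1}(y)$ determines $\varphi_\alpha(p^{\alpha+1}_\alpha(y))$, hence $p^{\alpha+1}_\alpha(y)$, and also $q_\alpha(y)$; these two determine $y$. For limit $\alpha$, $\varphi_\alpha(y)$ determines all $p^\alpha_\beta(y)$, $\beta<\alpha$, and these determine $y$ by continuity of the sequence.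

We identify $K_\alpha$ with its image. Then $K\subseteq Q^\kappa$ is closed, the bonding maps are restrictions, $K_\alpha=\{x|\alpha:x\in K\}$, and
\[
K_{\alpha+1}=\{(y,t):y\in K_\alpha,\ t\in F_\alpha(y)\},
\]
where $F_\alpha(y)=\{t\in Q:(y,t)\in K_{\alpha+1}\}$ is a nonempty closed set, the set of admissible values of the coordinate $\alpha$.

\begin{lemma}\label{lem:countable}
For each $\alpha<\kappa$ there are a countable set $C_\alpha\subseteq\alpha$ and a continuous map $\Phi_\alpha\colon L_\alpha\to\exp(Q)$ on $L_\alpha=\{y|C_\alpha:y\in K_\alpha\}$ such that $F_\alpha(y)=\Phi_\alpha(y|C_\alpha)$ for all $y\in K_\alpha$.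
\end{lemma}

\begin{proof}
For $U\subseteq Q$,
\[
\{y\in K_\alpha:F_\alpha(y)\cap U\ne\emptyset\}=p^{\alpha+1}_\alpha\big(K_{\alpha+1}\cap(K_\alpha\times U)\big).
\]
If $U$ is open, this set is open because $p^{\alpha+1}_\alpha$ is open. If $U$ is closed, it is closed by compactness; passing to complements, $\{y:F_\alpha(y)\subseteq U\}$ is open for open $U$. So $F_\alpha\colon K_\alpha\to\exp(Q)$ is continuous. The metrizable compactum $\exp(Q)$ embeds in $[0,1]^\omega$, so $F_\alpha$ is given by countably many continuous real functions on $K_\alpha$. By (SW3) there is a countable $C_\alpha\subseteq\alpha$ such that $y|C_\alpha=y'|C_\alpha$ implies $F_\alpha(y)=F_\alpha(y')$. This defines $\Phi_\alpha$. It is continuous because $y\mapsto y|C_\alpha$ is a continuous surjection of compact spaces $K_\alpha\to L_\alpha$, hence a quotient map.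
\end{proof}

The metrizable kernel is what makes $C_\alpha$ countable, and the openness of $p^{\alpha+1}_\alpha$ is what makes $F_\alpha$ lsc.

\subsection*{Transition measures}
To resample the coordinate $\alpha$ we need a probability measure on $\Phi_\alpha(z)$ that depends continuously on $z$. A continuous choice of a point of $\Phi_\alpha(z)$ is not available from Theorem~\ref{thm:michael}, since these sets are not convex. The sets of probability measures on them are convex. We define the measures for all $z\in Q^{C_\alpha}$, not only on $L_\alpha$, because the construction of the next section takes place on the whole cube.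

\begin{lemma}\label{lem:measures}
For each $\alpha<\kappa$ there is a continuous map $z\mapsto\mu^\alpha_z$ from $Q^{C_\alpha}$ to $P(Q)$ with $\operatorname{supp}\mu^\alpha_z=\Phi_\alpha(z)$ for all $z\in L_\alpha$.
\end{lemma}

Theorem~\ref{thm:main} uses only the inclusion $\operatorname{supp}\mu^\alpha_z\subseteq\Phi_\alpha(z)$. The equality is used for faithfulness, in Lemma~\ref{lem:faithful}.

\begin{proof}
Let $(h_n)$ be dense in the unit ball of $C(Q)$. The map $\mu\mapsto(2^{-n}\int h_n\,d\mu)_n$ is affine, injective and continuous from the compact space $P(Q)$ to $\ell_2$, so we regard $P(Q)$ as a compact convex subset of $\ell_2$. For closed nonempty $F\subseteq Q$, $P(F)=\{\mu\in P(Q):\operatorname{supp}\mu\subseteq F\}$ is a nonempty closed convex set in which the finitely supported measures are dense. Write $L=L_\alpha$, $\Phi=\Phi_\alpha$; the space $L$ is a closed subset of the metrizable space $Q^{C_\alpha}$.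

\emph{Step 1. If $\Psi$ is an lsc map from a space $Z$ to nonempty closed subsets of $Q$, then $z\mapsto P(\Psi(z))$ is lsc.} Let $W\subseteq P(Q)$ be open and meet $P(\Psi(z))$. Then $W$ contains a finite convex combination $\sum_ic_i\delta_{t_i}$ with $t_i\in\Psi(z)$. Since $(s_i)\mapsto\sum_ic_i\delta_{s_i}$ is continuous, there are open sets $U_i\ni t_i$ with $\sum_ic_i\delta_{s_i}\in W$ whenever $s_i\in U_i$. The set of all $z'$ such that $\Psi(z')$ meets every $U_i$ is a neighborhood of $z$, and for such $z'$ the set $W$ meets $P(\Psi(z'))$.

\emph{Step 2. Selections that charge a given open set.} Let $(U_m)$ be a countable base of nonempty open sets of $Q$. The set $V_m=\{z\in L:\Phi(z)\cap U_m\ne\emptyset\}$ is open in the metrizable space $L$, so $V_m=\bigcup_kV_{m,k}$ with $V_{m,k}$ closed in $L$. On $V_{m,k}$ the map $z\mapsto\overline{\Phi(z)\cap U_m}$ is lsc, since this set meets an open set $W$ if and only if $\Phi(z)$ meets the open set $U_m\cap W$. By Step 1 and Theorem~\ref{thm:michael} there is a continuous $\lambda^{m,k}\colon V_{m,k}\to P(Q)$ with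
\[
\lambda^{m,k}_z\in P\big(\overline{\Phi(z)\cap U_m}\big)\subseteq P(\Phi(z)).
\]
By Step 1 and the second part of Theorem~\ref{thm:michael}, it extends to a continuous selection of $z\mapsto P(\Phi(z))$ on $L$, still denoted $\lambda^{m,k}$.

\emph{Step 3. Full support.} List all $\lambda^{m,k}$ as $\lambda^1,\lambda^2,\dots$ and put $\mu_z=\sum_j2^{-j}\lambda^j_z$. For $h\in C(Q)$ the series $\sum_j2^{-j}\int h\,d\lambda^j_z$ converges uniformly in $z$, so $z\mapsto\mu_z$ is continuous on $L$, and $\mu_z\in P(\Phi(z))$. Let $t\in\Phi(z)$ and let $W\ni t$ be open. Choose $m$ with $t\in U_m\subseteq\overline{U_m}\subseteq W$ and then $k$ with $z\in V_{m,k}$. Then $\lambda^{m,k}_z(W)=1$, so $\mu_z(W)>0$. Hence $t\in\operatorname{supp}\mu_z$.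

\emph{Step 4. Extension.} The constant map $z\mapsto P(Q)$ on $Q^{C_\alpha}$ is lsc and $\mu$ is a selection of it on the closed set $L$. Theorem~\ref{thm:michael} extends $\mu$ to $Q^{C_\alpha}$.
\end{proof}

\begin{remark}\label{rem:open}
Without openness the lemma fails. On $Y=\{0\}\cup\{1/n:n\ge1\}$ let $F(0)=\{0,1\}$, and let $F(1/n)=\{0\}$ for even $n$ and $\{1\}$ for odd $n$. The graph of $F$ is compact, but a measure carried by $F(1/n)$ must be $\delta_0$ or $\delta_1$ according to the parity of $n$, and this sequence does not converge.
\end{remark}

\subsection*{Ancestral sets}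
A set $A\subseteq\kappa$ is \emph{ancestral} if $\alpha\in A$ implies $C_\alpha\subseteq A$. In Example~\ref{ex:five}, $C_0=\emptyset$, $C_1=C_2=\{0\}$, and the ancestral sets are the good sets found there. Arbitrary unions and intersections of ancestral sets are ancestral. Every ordinal $\alpha\le\kappa$ is ancestral, since $C_\beta\subseteq\beta\subseteq\alpha$ for $\beta\in\alpha$. For $S\subseteq\kappa$ let $H(S)$ be the least ancestral set containing $S$. It is the union of the sets $S_0=S$, $S_{n+1}=S_n\cup\bigcup_{\alpha\in S_n}C_\alpha$, so it is countable if $S$ is. Put $H_\alpha=H(\{\alpha\})$. Since $\alpha+1$ is ancestral,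
\begin{equation}\label{eq:hull}
\alpha\in H_\alpha\subseteq\alpha+1,\qquad H_\alpha\text{ is countable},\qquad H_\alpha\subseteq A\text{ for every ancestral }A\ni\alpha .
\end{equation}

\section{The projections}\label{sec:projections}

We want an operator that keeps the coordinates in $A$ and resamples the others. To keep the last coordinate of a function $f$ on $K_{\alpha+1}$, one freezes it at a value $t$ and averages $f(\cdot,t)$ over the earlier coordinates. But $f(\cdot,t)$ is defined only on $\{y:t\in F_\alpha(y)\}$, not on $K_\alpha$, so an operator on $C(K_\alpha)$ cannot be applied to it. On the cube this obstacle disappears. We therefore define the operators on $C(Q^\kappa)$, prove the algebraic identities there, and then show that the operators pass to $C(K)$.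

\subsection*{Definition on the cube}
For $f\in C(Q^{\alpha+1})$ and $x\in Q^\alpha$ put
\[
S_\alpha f(x)=\int_Qf(x,t)\,d\mu^\alpha_{x|C_\alpha}(t).
\]
If $x_i\to x$, then $f(x_i,\cdot)\to f(x,\cdot)$ uniformly and the measures converge weak*, so $S_\alpha f(x_i)\to S_\alpha f(x)$. Thus $S_\alpha\colon C(Q^{\alpha+1})\to C(Q^\alpha)$ is a regular operator, $S_\alpha g=g$ and $S_\alpha(gf)=g\,S_\alpha f$ for $g\in C(Q^\alpha)$.

Let $A$ be ancestral. We define regular operators $T^\alpha_A\colon C(Q^\alpha)\to C(Q^\alpha)$, $\alpha\le\kappa$, each extending the previous ones. The measure $\mu^\alpha$ depends on earlier coordinates, so the last coordinate is dealt with first.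
\begin{itemize}
\item $T^0_A$ is the identity on the constants.
\item If $\alpha\in A$, the coordinate $\alpha$ is kept: $T^{\alpha+1}_Af(x,t)=\big(T^\alpha_Af(\cdot,t)\big)(x)$.
\item If $\alpha\notin A$, the coordinate $\alpha$ is averaged out: $T^{\alpha+1}_Af=T^\alpha_AS_\alpha f$.
\item If $\alpha$ is a limit ordinal, $T^\alpha_A$ is the continuous extension of the operators $T^\beta_A$ from the dense subspace $\bigcup_{\beta<\alpha}C(Q^\beta)$.
\end{itemize}
In the second case the function is continuous, because
\begin{multline*}
|T^{\alpha+1}_Af(x,t)-T^{\alpha+1}_Af(x_0,t_0)|\\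
\le\|f(\cdot,t)-f(\cdot,t_0)\|+\big|T^\alpha_Af(\cdot,t_0)(x)-T^\alpha_Af(\cdot,t_0)(x_0)\big|
\end{multline*}
and $t\mapsto f(\cdot,t)$ is norm continuous. If $f\in C(Q^\alpha)$, then all slices $f(\cdot,t)$ equal $f$ and $S_\alpha f=f$, so $T^{\alpha+1}_A$ extends $T^\alpha_A$ in both cases, and it is regular. At a limit stage the operators have norm one, so the extension exists. It is positive: if $f\ge0$ and $\|f-g\|\le\varepsilon$ with $g\in C(Q^\beta)$, then $g+\varepsilon\ge0$, so $T^\beta_Ag\ge-\varepsilon$ and $T^\alpha_Af\ge-2\varepsilon$. Put $T_A=T_A^\kappa$, and let $\nu^\alpha_x\in P(Q^\alpha)$ represent $f\mapsto T^\alpha_Af(x)$.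

\begin{lemma}\label{lem:cube}
Let $A,B$ be ancestral and $\alpha\le\kappa$.
\begin{enumerate}
\item[(i)] $T^\alpha_Af=f$ for $f\in C(Q^{A\cap\alpha})$.
\item[(ii)] $T^\alpha_A$ maps $C(Q^{B\cap\alpha})$ into $C(Q^{A\cap B\cap\alpha})$. In particular, $T^\alpha_A$ is a projection onto $C(Q^{A\cap\alpha})$.
\item[(iii)] $T^\alpha_A(gf)=g\,T^\alpha_Af$ for $g\in C(Q^{A\cap\alpha})$, $f\in C(Q^\alpha)$; and every $y\in\operatorname{supp}\nu^\alpha_x$ agrees with $x$ on $A\cap\alpha$.
\item[(iv)] If $A\subseteq B$, then $T^\alpha_AT^\alpha_B=T^\alpha_A$.
\item[(v)] $T_AT_B=T_{A\cap B}$.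
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (i), (ii), (iv) are proved by induction on $\alpha$. For $\alpha=0$ all operators are the identity on the constants. At a limit $\alpha$, each statement is a closed condition on $f$, which by induction holds on a subspace that is dense by (SW1): on $\bigcup_{\beta<\alpha}C(Q^{A\cap\beta})$ for (i), on $\bigcup_{\beta<\alpha}C(Q^{B\cap\beta})$ for (ii), and on $\bigcup_{\beta<\alpha}C(Q^\beta)$ for (iv), where $T^\alpha_AT^\alpha_Bf=T^\beta_AT^\beta_Bf$ for $f\in C(Q^\beta)$. It remains to pass from $\alpha$ to $\alpha+1$.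

(i) Let $f\in C(Q^{A\cap(\alpha+1)})$. If $\alpha\in A$, the slices $f(\cdot,t)$ lie in $C(Q^{A\cap\alpha})$ and are fixed by $T^\alpha_A$. If $\alpha\notin A$, then $f\in C(Q^{A\cap\alpha})$ and $T_A^{\alpha+1}f=T^\alpha_Af=f$.

(ii) Let $f\in C(Q^{B\cap(\alpha+1)})$. If $\alpha\notin B$, then $f\in C(Q^{B\cap\alpha})$ and $T^{\alpha+1}_Af=T^\alpha_Af\in C(Q^{A\cap B\cap\alpha})$. If $\alpha\in A\cap B$, the slices lie in $C(Q^{B\cap\alpha})$, so $T^{\alpha+1}_Af(x,t)$ depends only on $t$ and on $x|(A\cap B\cap\alpha)$. If $\alpha\in B\setminus A$, then $S_\alpha f(x)$ depends on $x$ through $f(x,\cdot)$, that is through $x|(B\cap\alpha)$, and through $x|C_\alpha$. Since $B$ is ancestral, $C_\alpha\subseteq B\cap\alpha$, so $S_\alpha f\in C(Q^{B\cap\alpha})$ and the induction hypothesis applies. The last assertion is the case $B=\kappa$ together with (i).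

(iii) By (i), Lemma~\ref{lem:fiber} applies with $E=C(Q^{A\cap\alpha})$. The functions in $E$ distinguish any two points that differ somewhere on $A\cap\alpha$.

(iv) Let $f\in C(Q^{\alpha+1})$. If $\alpha\in A$, both operators act on slices, and
\[
T^{\alpha+1}_AT^{\alpha+1}_Bf(x,t)=\big(T^\alpha_AT^\alpha_Bf(\cdot,t)\big)(x)=\big(T^\alpha_Af(\cdot,t)\big)(x)=T^{\alpha+1}_Af(x,t).
\]
If $\alpha\notin B$, then $T^{\alpha+1}_Bf=T^\alpha_BS_\alpha f$ lies in $C(Q^\alpha)$, so
\[
T^{\alpha+1}_AT^{\alpha+1}_Bf=T^\alpha_AT^\alpha_BS_\alpha f=T^\alpha_AS_\alpha f=T^{\alpha+1}_Af .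
\]
The case $\alpha\in B\setminus A$ is the essential one: $T_B$ keeps the coordinate $\alpha$ and averages some earlier ones, and then $T_A$ averages the coordinate $\alpha$, in the opposite order to the one in the definition. We claim that the order can be exchanged:
\begin{equation}\label{eq:swap}
S_\alpha T^{\alpha+1}_B=T^\alpha_BS_\alpha\qquad(\alpha\in B).
\end{equation}
By (SW2) it suffices to test this on $f=g\cdot(u\circ\pi_\alpha)$ with $g\in C(Q^\alpha)$, $u\in C(Q)$. Let $s=S_\alpha(u\circ\pi_\alpha)$, so $s(x)=\int u\,d\mu^\alpha_{x|C_\alpha}$ and $s\in C(Q^{C_\alpha})\subseteq C(Q^{B\cap\alpha})$ because $B$ is ancestral. We have $T^{\alpha+1}_Bf=(T^\alpha_Bg)\cdot(u\circ\pi_\alpha)$, hence $S_\alpha T^{\alpha+1}_Bf=(T^\alpha_Bg)\,s$, and by (iii) this equals $T^\alpha_B(gs)=T^\alpha_BS_\alpha f$. With \eqref{eq:swap},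
\[
T^{\alpha+1}_AT^{\alpha+1}_Bf=T^\alpha_AS_\alpha T^{\alpha+1}_Bf=T^\alpha_AT^\alpha_BS_\alpha f=T^\alpha_AS_\alpha f=T^{\alpha+1}_Af .
\]

(v) By (ii), $T_Bf\in C(Q^B)$ and $T_AT_Bf\in C(Q^{A\cap B})$. By (i) and then (iv) twice,
$T_AT_Bf=T_{A\cap B}T_AT_Bf=T_{A\cap B}T_Bf=T_{A\cap B}f$.
\end{proof}

\subsection*{Descent to $K$}
The resampling must not leave $K$. A resampled coordinate is admissible by the choice of $\mu^\alpha$. A kept coordinate $\alpha\in A$ stays admissible because the coordinates in $C_\alpha$, which decide its admissible values, are kept too. This is the step that failed for $A=\{1\}$ in Example~\ref{ex:five}.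

\begin{lemma}\label{lem:descent}
Let $A$ be ancestral and $\alpha\le\kappa$. If $f\in C(Q^\alpha)$ vanishes on $K_\alpha$, then so does $T^\alpha_Af$. Equivalently, $\operatorname{supp}\nu^\alpha_y\subseteq K_\alpha$ for every $y\in K_\alpha$.
\end{lemma}

\begin{proof}
The second form implies the first by integration. Conversely, for $z\notin K_\alpha$ take $f\ge0$ with $f(z)>0$ and $f=0$ on $K_\alpha$; the first form gives $\int f\,d\nu^\alpha_y=0$, so the open set $\{f>0\}\ni z$ is null. We use induction on $\alpha$; for $\alpha=0$, $K_0=Q^0$.

Let $f\in C(Q^{\alpha+1})$ vanish on $K_{\alpha+1}$. Suppose $\alpha\notin A$. For $y\in K_\alpha$ the measure $\mu^\alpha_{y|C_\alpha}$ is carried by $\Phi_\alpha(y|C_\alpha)=F_\alpha(y)$, where $f(y,\cdot)=0$. So $S_\alpha f$ vanishes on $K_\alpha$, and by induction so does $T^{\alpha+1}_Af=T^\alpha_AS_\alpha f$. As a function on $Q^{\alpha+1}$ it depends only on the first $\alpha$ coordinates, so it vanishes on $K_{\alpha+1}$.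

Suppose $\alpha\in A$ and let $(y,t)\in K_{\alpha+1}$. Then $T^{\alpha+1}_Af(y,t)=\int f(y',t)\,d\nu^\alpha_y(y')$. Let $y'\in\operatorname{supp}\nu^\alpha_y$. By induction $y'\in K_\alpha$. By Lemma~\ref{lem:cube}(iii) and $C_\alpha\subseteq A\cap\alpha$ we have $y'|C_\alpha=y|C_\alpha$. Hence $F_\alpha(y')=F_\alpha(y)\ni t$, so $(y',t)\in K_{\alpha+1}$ and $f(y',t)=0$. The integral vanishes.

Let $\alpha$ be a limit ordinal, let $f$ vanish on $K_\alpha$, and let $\varepsilon>0$. Choose $\beta<\alpha$ and $g\in C(Q^\beta)$ with $\|f-g\|\le\varepsilon$. Then $|g|\le\varepsilon$ on $K_\alpha$, that is, on $K_\beta=\{y|\beta:y\in K_\alpha\}$. By induction the measures $\nu^\beta_y$, $y\in K_\beta$, are carried by $K_\beta$, so $|T^\beta_Ag|\le\varepsilon$ on $K_\beta$. Therefore $|T^\alpha_Af|\le2\varepsilon$ on $K_\alpha$.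
\end{proof}

For ancestral $A$ let $E_A=\{f|_K:f\in C(Q^A)\}$; thus $E_A\subseteq E_B$ for $A\subseteq B$. Every member of $C(K)$ has the form $f|_K$ with $f\in C(Q^\kappa)$, and two extensions differ by a function vanishing on $K$. By Lemma~\ref{lem:descent}, the formula
\[
P_A(f|_K)=(T_Af)|_K
\]
defines a linear operator on $C(K)$. For an ordinal $\alpha\le\kappa$, $E_\alpha$ and $P_\alpha$ refer to the ancestral set $\alpha=\{\beta:\beta<\alpha\}$. We write $u\circ\pi_\beta$ also for the restriction of this function to $K$.

\begin{proposition}\label{prop:proj}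
Let $A,B$ be ancestral.
\begin{enumerate}
\item[(a)] $P_A$ is a regular projection of $C(K)$ onto $E_A$, and $E_A$ is the closed unital algebra generated by the functions $u\circ\pi_\beta$, $\beta\in A$, $u\in C(Q)$.
\item[(b)] $P_A(gf)=g\,P_Af$ for $g\in E_A$, $f\in C(K)$.
\item[(c)] $P_AP_B=P_{A\cap B}$.
\item[(d)] $E_A$ is separable if $A$ is countable, and every $f\in C(K)$ lies in $E_A$ for some countable ancestral $A$.
\item[(e)] $E_0=\mathbb R1$ and $E_\kappa=C(K)$. For limit $\alpha$, $\bigcup_{\beta<\alpha}E_\beta$ is dense in $E_\alpha$. The space $E_{\alpha+1}$ is the closed linear span of the functions $g\cdot(u\circ\pi_\alpha)$, $g\in E_\alpha$, $u\in C(Q)$.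
\end{enumerate}
\end{proposition}

\begin{proof}
A nonnegative function on $K$ has a nonnegative extension (replace an extension by its positive part), so $P_A$ is regular. By Lemma~\ref{lem:cube}(i),(ii) it is a projection onto $E_A$, and so the algebra $E_A$ is closed. Restriction to $K$ is an algebra homomorphism of norm one from $C(Q^A)$ onto $E_A$, so it carries dense sets to dense sets. With (SW1) and (SW2) this gives the rest of (a) and (e), and the first part of (d), since $C(Q^A)$ is separable for countable $A$. Parts (b) and (c) are the restrictions of Lemma~\ref{lem:cube}(iii) and (v). For the second part of (d), take a countable $S$ as in (SW3) and $A=H(S)$.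
\end{proof}

\begin{remark}\label{rem:condexp}
Since $P_\emptyset$ has range $\mathbb R1$, there is $m\in P(K)$ with $P_\emptyset f=\big(\int f\,dm\big)1$. For $g\in E_A$, (b) and (c) give $P_\emptyset(g\,P_Af)=P_\emptyset P_A(gf)=P_\emptyset(gf)$, that is, $\int g\,P_Af\,dm=\int gf\,dm$. So all $P_A$ are conditional expectations for the one measure $m$. The point of the construction is that they are defined everywhere and preserve continuity.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:plichko}

We apply Lemma~\ref{lem:criterion} to the projections $P_A$ with $A$ countable and ancestral. Condition (a) holds with $k=A\cup B$ by Proposition~\ref{prop:proj}(c), and condition (b) is Proposition~\ref{prop:proj}(d). It remains to find $D$.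

As in Example~\ref{ex:five}, the factor attached to $\alpha$ should have mean zero given the earlier coordinates, and it has to be allowed to depend on the ancestors of $\alpha$. It should depend on nothing else, so that there are only countably many factors for each $\alpha$. For $\alpha<\kappa$ let
\[
G_\alpha=\{h\in E_{H_\alpha}:P_\alpha h=0\},
\]
a separable space by \eqref{eq:hull} and Proposition~\ref{prop:proj}(d), and let $D_\alpha$ be a countable dense subset of its unit ball. Let $D$ be the set of all products
\begin{equation}\label{eq:product}
d=d_1d_2\cdots d_n,\qquad n\ge0,\quad\alpha_1>\alpha_2>\dots>\alpha_n,\quad d_i\in D_{\alpha_i},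
\end{equation}
the empty product being $1$.

\begin{lemma}\label{lem:dense}
$D$ is linearly dense in $C(K)$.
\end{lemma}

\begin{proof}
Let $Y_\alpha$ be the closed span of the products \eqref{eq:product} with all indices less than $\alpha$; the $Y_\alpha$ increase with $\alpha$. We show $E_\alpha\subseteq Y_\alpha$ by induction; the case $\alpha=\kappa$ is the lemma. For $\alpha=0$ both spaces are $\mathbb R1$, and limit steps follow from Proposition~\ref{prop:proj}(e). For the step to $\alpha+1$ it suffices, again by (e), to show $gh\in Y_{\alpha+1}$ for $g\in E_\alpha$ and $h=u\circ\pi_\alpha\in E_{H_\alpha}$. By (c),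
\[
P_\alpha h=P_\alpha P_{H_\alpha}h=P_{\alpha\cap H_\alpha}h\in E_\alpha\cap E_{H_\alpha}.
\]
So $h-P_\alpha h$ lies in $E_{H_\alpha}$ and is annihilated by $P_\alpha$, that is, $h-P_\alpha h\in G_\alpha$. Write
\[
gh=g\,P_\alpha h+g\,(h-P_\alpha h).
\]
The first term lies in $E_\alpha\subseteq Y_\alpha$. In the second, $g\in Y_\alpha$ is a limit of linear combinations of products with indices less than $\alpha$, and $h-P_\alpha h$ is a limit of scalar multiples of elements of $D_\alpha$. An element of $D_\alpha$ times a product with indices less than $\alpha$ is a product with indices less than $\alpha+1$. So the second term lies in $Y_{\alpha+1}$.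
\end{proof}

The next lemma is the analogue of the formula for $P_Aw_F$. The difficulty is that the factors are not independent: a factor with a larger index may depend on a coordinate that is being averaged. The remedy is to look at the \emph{largest} index $\gamma$ outside $A$ and to average first with the larger set $B=A\cup\gamma$, which keeps every factor but one.

\begin{lemma}\label{lem:key}
Let $A$ be ancestral and $d=d_1\cdots d_n$ as in \eqref{eq:product}. If all $\alpha_i$ lie in $A$, then $P_Ad=d$. If some $\alpha_i$ does not lie in $A$, then $P_Ad=0$.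
\end{lemma}

\begin{proof}
If $\alpha_j\in A$, then $d_j\in E_{H_{\alpha_j}}\subseteq E_A$ by \eqref{eq:hull}. This gives the first assertion. For the second, let $i$ be least with $\alpha_i\notin A$, and put $\gamma=\alpha_i$ and $B=A\cup\gamma$. The set $B$ is ancestral and $\gamma\notin B$. For $j<i$ we have $\alpha_j\in A$, so $d_j\in E_A\subseteq E_B$. For $j>i$ we have $H_{\alpha_j}\subseteq\alpha_j+1\subseteq\gamma$, so $d_j\in E_\gamma\subseteq E_B$. By Proposition~\ref{prop:proj}(b),
\[
P_Bd=\Big(\prod_{j\neq i}d_j\Big)P_Bd_i .
\]
Now $H_\gamma\subseteq\gamma+1$ and $\gamma\notin B$, so $B\cap H_\gamma\subseteq\gamma$. Using $d_i\in E_{H_\gamma}$, part (c) twice, and $P_\gamma d_i=0$, we get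
\[
P_Bd_i=P_BP_{H_\gamma}d_i=P_{B\cap H_\gamma}d_i=P_{B\cap H_\gamma}P_\gamma d_i=0 .
\]
Hence $P_Bd=0$, and $P_Ad=P_AP_Bd=0$ since $A\subseteq B$.
\end{proof}

Let $A$ be countable and ancestral. If $d\in D$ and $P_Ad\neq0$, then by Lemma~\ref{lem:key} $d$ is a finite product of elements of the countable set $\bigcup_{\alpha\in A}D_\alpha$, and there are countably many such products. This is condition (c) of Lemma~\ref{lem:criterion}. Thus $D$ and
\[
N=\bigcup\{P_A^*\,C(K)^*:A\subseteq\kappa\text{ countable and ancestral}\}
\]
witness that $C(K)$ is $1$-Plichko, and Theorem~\ref{thm:main} is proved.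

\section{Faithful projections and the proof of Theorem~\ref{thm:char}}\label{sec:char}

In terms of representing measures, a regular operator $T$ on $C(K)$ is faithful when $x\in\operatorname{supp}\nu_x$ for every $x$: the resampled point lands near $x$ with positive probability. This is where the full support in Lemma~\ref{lem:measures} enters.

\begin{lemma}\label{lem:faithful}
Let $K$ be Dugundji and $A$ ancestral. Then $P_A$ is faithful.
\end{lemma}

\begin{proof}
Fix $x\in K$. We prove by induction on $\alpha\le\kappa$: if $f\in E_\alpha$, $f\ge0$ and $f(x)>0$, then $P_Af(x)>0$. Let $f=\tilde f|_K$ with $0\le\tilde f\in C(Q^\alpha)$. There are $c>0$, indices $\alpha>\gamma_1>\dots>\gamma_n$, $n\ge0$, and open sets $W_i\ni x_{\gamma_i}$ in $Q$ such that $\tilde f(y)>c$ whenever $y_{\gamma_i}\in W_i$ for all $i$. Take $u_i\in C(Q)$ with $0\le u_i\le1$, $u_i(x_{\gamma_i})>0$ and $u_i=0$ off $W_i$. Then $g=c\prod_i(u_i\circ\pi_{\gamma_i})$ satisfies $0\le g\le f$ on $K$, so $P_Af\ge P_Ag$, and it suffices to show $P_Ag(x)>0$. If $n=0$ (which is forced when $\alpha=0$), then $P_Ag=c$. Otherwise put $\gamma=\gamma_1$, $u=u_1$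 and write $g=(u\circ\pi_\gamma)\,g'$ with $0\le g'\in E_\gamma$ and $g'(x)>0$.

If $\gamma\in A$, then $u\circ\pi_\gamma\in E_A$, so $P_Ag(x)=u(x_\gamma)\,P_Ag'(x)$, which is positive by the induction hypothesis for $\gamma<\alpha$.

If $\gamma\notin A$, let $B=A\cup\gamma$, so that $\gamma\notin B$ and $B\cap\gamma=\gamma$. Let $s=S_\gamma(u\circ\pi_\gamma)\in C(Q^\gamma)$. By the recursive definition and Lemma~\ref{lem:cube}(i), $T_B(u\circ\pi_\gamma)=T^\gamma_Bs=s$. Since $g'\in E_\gamma\subseteq E_B$, Proposition~\ref{prop:proj}(b),(c) give $P_Ag=P_AP_Bg=P_Ah$ with $h=g'\cdot s|_K\in E_\gamma$, $h\ge0$. Now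
\[
x_\gamma\in F_\gamma(x|\gamma)=\Phi_\gamma(x|C_\gamma)=\operatorname{supp}\mu^\gamma_{x|C_\gamma}
\]
and $u(x_\gamma)>0$, so $s(x)=\int u\,d\mu^\gamma_{x|C_\gamma}>0$ and $h(x)>0$. By the induction hypothesis $P_Ah(x)>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(1)$\Rightarrow$(2). Let $\Gamma=\kappa$, let $\mathcal L$ be the family of ancestral sets, and take $E_A$, $P_A$ from Section~\ref{sec:projections}. The properties of $\mathcal L$ were noted in Section~\ref{sec:coordinates}. The description of $E_A$ by generators in Proposition~\ref{prop:proj}(a) shows that $E_{\bigcup_iA_i}$ is generated by $\bigcup_iE_{A_i}$. The other properties are parts (c)--(e) of that proposition and Lemma~\ref{lem:faithful}.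

(2)$\Rightarrow$(3). Enumerate $\Gamma=\{\gamma_\xi:\xi<\kappa\}$, choose countable $B_\xi\in\mathcal L$ with $\gamma_\xi\in B_\xi$, and let $A_\xi=\bigcup_{\eta<\xi}B_\eta\in\mathcal L$ for $\xi\le\kappa$. Then $A_0=\emptyset$, $A_\kappa=\Gamma$, $A_{\xi+1}=A_\xi\cup B_\xi$, and $A_\xi=\bigcup_{\eta<\xi}A_\eta$ for limit $\xi$. Put $E_\xi=E_{A_\xi}$. If $A\subseteq B$ in $\mathcal L$, then $P_BP_A=P_A$, so $E_A\subseteq E_B$; thus the chain increases. The algebra $E_{\xi+1}$ is generated by $E_\xi$ and the separable set $E_{B_\xi}$. For limit $\xi$, $E_\xi$ is generated by $\bigcup_{\eta<\xi}E_\eta$, which is already a unital algebra, so $E_\xi$ is its closure. The restriction $R_\xi$ of $P_{A_\xi}$ to $E_{\xi+1}$ is a faithful regular projection onto $E_\xi$.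

(3)$\Rightarrow$(1). We turn the chain into an inverse sequence and apply Theorem~\ref{thm:haydon}. Let $r_\alpha(x)=(f(x))_{f\in E_\alpha}\in\mathbb R^{E_\alpha}$ and $K_\alpha=r_\alpha(K)$, a compact space. The map $g\mapsto g\circ r_\alpha$ is an isometry of $C(K_\alpha)$ onto $E_\alpha$: every $f\in E_\alpha$ is a coordinate function composed with $r_\alpha$, and $\{g:g\circ r_\alpha\in E_\alpha\}$ is a closed unital algebra containing the coordinate functions, hence all of $C(K_\alpha)$ by the Stone--Weierstrass theorem. We identify $E_\alpha$ with $C(K_\alpha)$. For $\alpha\le\beta$, forgetting coordinates gives $p^\beta_\alpha\colon K_\beta\to K_\alpha$ with $p^\beta_\alpha r_\beta=r_\alpha$, so these maps are surjective. The space $K_0$ is a point, and $r_\kappa$ is a homeomorphism of $K$ onto $K_\kappa$.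

\emph{Continuity.} Let $\alpha$ be a limit ordinal. Two points of $K_\alpha$ with the same images in all $K_\beta$, $\beta<\alpha$, are not distinguished by the dense set $\bigcup_{\beta<\alpha}E_\beta$, so they coincide. For a thread $(y_\beta)_{\beta<\alpha}$, the nonempty closed sets $(p^\alpha_\beta)^{-1}(y_\beta)$ decrease, so they have a common point. Thus $K_\alpha$ maps bijectively, hence homeomorphically, onto the limit.

\emph{Metrizable kernel.} Let $p=p^{\alpha+1}_\alpha$, and let $(f_n)$ be dense in a separable set that together with $E_\alpha$ generates $E_{\alpha+1}$. Let $q=(f_n)_n\colon K_{\alpha+1}\to\prod_n[-\|f_n\|,\|f_n\|]$. If $p(x)=p(x')$ and $q(x)=q(x')$, then $\{f\in C(K_{\alpha+1}):f(x)=f(x')\}$ is a closed unital algebra containing the generators, so it is everything, and $x=x'$.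

\emph{Openness.} Regard $R_\alpha$ as a faithful regular operator on $C(K_{\alpha+1})$ with range $E=\{g\circ p:g\in C(K_\alpha)\}$ that fixes $E$. By Lemma~\ref{lem:fiber}, its representing measures satisfy $\operatorname{supp}\nu_{x'}\subseteq p^{-1}(p(x'))$, because $C(K_\alpha)$ separates the points of $K_\alpha$. Let $U\subseteq K_{\alpha+1}$ be open and $x\in U$. Take $0\le f\in C(K_{\alpha+1})$ with $f(x)>0$ and $f=0$ off $U$, write $R_\alpha f=g\circ p$, and let $V=\{g>0\}$, an open subset of $K_\alpha$. By faithfulness $p(x)\in V$. If $y\in V$, choose $x'$ with $p(x')=y$. Then $\int f\,d\nu_{x'}=g(y)>0$, so $\operatorname{supp}\nu_{x'}$ meets $U$, and so $p^{-1}(y)$ meets $U$. Hence $p(x)\in V\subseteq p(U)$, and $p(U)$ is open.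

\emph{The last assertion.} The map $\mu\mapsto(\mu(d))_{d\in D}$ is continuous on the compact space $P(K)$, and it is injective by Lemma~\ref{lem:dense}, so it is an embedding. Let $\Sigma$ be the set of all $\mu\in P(K)$ with $\{d:\mu(d)\neq0\}$ countable. It is convex, since a convex combination of $\mu$ and $\mu'$ vanishes at every $d$ at which both vanish. Let $\mu\in P(K)$. For countable ancestral $A$, $P_A^*\mu$ is a probability measure because $P_A$ is regular, and it belongs to $N$, hence to $\Sigma$. The countable ancestral sets are directed by inclusion. Given $f\in C(K)$, take a countable ancestral $A_0$ with $f\in E_{A_0}$; for $A\supseteq A_0$ we have $(P_A^*\mu)(f)=\mu(P_Af)=\mu(f)$. So $P_A^*\mu\to\mu$ in the weak* topology, and $\Sigma$ is dense.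
\end{proof}

\section{The converse of Theorem~\ref{thm:main} fails}\label{sec:converse}

Let $K=\omega_1\cup\{\infty\}$ be the one-point compactification of the discrete set $\omega_1$. A function $f$ on $K$ is continuous if and only if for each $\varepsilon>0$ we have $|f(\gamma)-f(\infty)|<\varepsilon$ for all but finitely many $\gamma$.

\emph{$C(K)$ is $1$-Plichko.} Let $D=\{1\}\cup\{1_{\{\gamma\}}:\gamma<\omega_1\}$ and $N=\operatorname{span}\{\delta_\gamma:\gamma<\omega_1\}$. The set $D$ is linearly dense, since $f-f(\infty)1$ is a uniform limit of finitely supported functions. The subspace $N$ is $1$-norming, since the isolated points are dense. Each element of $N$ is nonzero on finitely many elements of $D$.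

\emph{$K$ is not Dugundji.} The obstruction is the countable chain condition. The map $j(x)=(1_{\{\gamma\}}(x))_{\gamma<\omega_1}$ is continuous and injective, so it embeds $K$ as a closed subset of the zero-dimensional compact space $X=\{0,1\}^{\omega_1}$. If $K$ were Dugundji, $j^{-1}$ would extend to a continuous $F\colon X\to K$. The sets $F^{-1}(\gamma)$, $\gamma<\omega_1$, are nonempty, open and pairwise disjoint. Each contains a cylinder obtained by prescribing finitely many coordinates, and for some $n$ infinitely many of these cylinders prescribe exactly $n$ coordinates. Take $2^n+1$ of them and a finite set $S$ containing all their prescribed coordinates. Each occupies the fraction $2^{-n}$ of $\{0,1\}^S$, so two of them intersect, a contradiction.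

The same space shows that faithfulness cannot be dropped from condition (2) of Theorem~\ref{thm:char}. Let $\Gamma=\omega_1$, let $\mathcal L$ be the family of all subsets, and put $P_Af=f(\infty)1+(f-f(\infty)1)\,1_A$. Thus $P_Af$ agrees with $f$ on $A\cup\{\infty\}$ and equals $f(\infty)$ elsewhere. It is a regular projection onto the algebra $E_A$ generated by the functions $1_{\{\gamma\}}$, $\gamma\in A$, and $P_AP_B=P_{A\cap B}$. All requirements of (2) hold except the last: for $\gamma\notin A$ we have $P_A1_{\{\gamma\}}=0$, although $1_{\{\gamma\}}(\gamma)=1$.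

\begin{thebibliography}{9}

\bibitem{BK}
Taras Banakh, Wieslaw Kubis, \emph{Spaces of continuous functions over Dugundji compacta}, arXiv:math/0610795 (2006).

\bibitem{Haydon}
R. Haydon, Studia Math. \textbf{52} (1974), 23--31.

\bibitem{Michael}
Michael, Ann. of Math. \textbf{63} (1956).

\end{thebibliography}
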